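\title{Exponential growth of the regularity of Tor and Ext over graded algebras}

\begin{abstract}
Let $A$ be a standard graded algebra over a field and let $M,N$ be finitely generated graded $A$-modules. We show that the Castelnuovo--Mumford regularities of $\operatorname{Tor}^A_i(M,N)$ and $\operatorname{Ext}^i_A(M,N)$ need not be bounded by a linear function of $i$: over a Koszul algebra of dimension $2$ there are modules generated in degree $0$ for which both grow exponentially. The differentials of the relevant complexes encode a binary counter, and its runs of exponential length split off as blocks of large regularity. We also prove that the growth is never faster than exponential, and that linear bounds hold when the Tor or Ext modules involved have dimension at most $1$, in particular when the singular locus of $A$ has dimension at most $1$.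
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a field and let $Q=K[X_1,\dots,X_d]$ be graded with $\deg X_i=1$. For a finitely generated graded $Q$-module $E\neq0$ let $t^Q_j(E)$ be the largest degree of a minimal generator of the $j$th syzygy module of $E$, that is, the top degree of $\operatorname{Tor}^Q_j(E,K)$, with $t^Q_j(E)=-\infty$ if this module is zero. The \emph{Castelnuovo--Mumford regularity} of $E$ is
\[
\operatorname{reg}E=\max_j\{t^Q_j(E)-j\},\qquad \operatorname{reg}0=-\infty .
\]
The matrices of a minimal resolution have entries of positive degree, so degrees are expected to rise by one at each step, and $\operatorname{reg}E$ measures the degrees of generators and syzygies after this rise is discounted. For a module of finite length it is the top degree in which the module is nonzero. We write $\operatorname{indeg}E=\inf\{n:E_n\ne0\}$.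

Let $\mathfrak a\subsetneq Q$ be a homogeneous ideal and $A=Q/\mathfrak a$. The regularity of a finitely generated graded $A$-module is its regularity as a $Q$-module; it does not depend on the presentation of $A$ (Section~\ref{sec:prelim}). The following question comes from Ghosh and Puthenpurakal~\cite{GP}.

\medskip
\noindent\emph{Given finitely generated graded $A$-modules $M$ and $N$, are there constants $\alpha,\beta$, depending on $A,M,N$, with $\operatorname{reg}\operatorname{Tor}^A_i(M,N)\le\alpha i+\beta$ for all $i\ge0$? Is the same true for $\operatorname{reg}\operatorname{Ext}^i_A(M,N)$?}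
\medskip

For $A=Q$ only the modules with $i\le d$ can be nonzero, and sharper statements are known for nonzero $M,N$:
\begin{align}
\dim\operatorname{Tor}^Q_1(M,N)\le1\ &\Longrightarrow\ \operatorname{reg}\operatorname{Tor}^Q_i(M,N)\le i+\operatorname{reg}M+\operatorname{reg}N\quad(0\le i\le d),\label{eq:knownTor}\\
\dim(M\otimes_QN)\le1\ &\Longrightarrow\ \max_{0\le i\le d}\{\operatorname{reg}\operatorname{Ext}^i_Q(M,N)+i\}=\operatorname{reg}N-\operatorname{indeg}M.\label{eq:knownExt}
\end{align}
Over a singular ring infinitely many Tor and Ext modules can be nonzero, and a linear bound is the natural guess. Let $F$ be the minimal graded $A$-free resolution of $M$. The degrees of the basis elements of $F_i$ lie between two linear functions of $i$ (Lemma~\ref{lem:degrees}), so the terms of the complexes $F\otimes_AN$ and $\operatorname{Hom}_A(F,N)$, which are direct sums of shifts of $N$, have linearly bounded regularity. If $N$ has finite length, this passes to the homology, since a subquotient of a module of finite length has no larger top degree. The guess overlooks that for general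 $N$ the regularity of a homology module depends also on the size of the matrices in the complex, and that $\operatorname{rank}F_i$ can grow exponentially. The answer to both questions is no.

Recall that $A$ is \emph{Koszul} if the $i$th term of the minimal $A$-free resolution of $K$ is generated in degree $i$ for every $i$.

\begin{theorem}\label{thm:counter}
Let $K$ be any field and let
\[
A=K[x_0,x_1,x_{\mathsf L},y_0,y_{\mathsf R},s,t]\big/\big((x_0,x_1,x_{\mathsf L})^2+(y_0,y_{\mathsf R})^2\big),
\]
a Koszul algebra of dimension $2$. Let $S=A/(x_0,x_1,x_{\mathsf L},y_0,y_{\mathsf R})=K[s,t]$, and let $U$ and $U^*$ be the graded $A$-modules, generated in degree $0$, that are defined by \eqref{eq:U} and \eqref{eq:Ustar} below. Then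
\[
\operatorname{reg}\operatorname{Tor}^A_i(U,S)\ge 2^{i+2}+i-4\quad(i\ge0),\qquad
\operatorname{reg}\operatorname{Ext}^i_A(S,U^*)\ge 2^i-i-3\quad(i\ge2).
\]
Hence no bound $\alpha i+\beta$ holds for either sequence.
\end{theorem}

Two complements show that the example is extreme both in its growth and in its dimension. In them, $A=Q/\mathfrak a\neq0$ is arbitrary and $M,N$ are nonzero finitely generated graded $A$-modules.

\begin{theorem}\label{thm:exp}
For all $A,M,N$ there are constants $c_1,c_2$ such that $\operatorname{reg}\operatorname{Tor}^A_i(M,N)\le c_1c_2^{\,i}$ and $\operatorname{reg}\operatorname{Ext}^i_A(M,N)\le c_1c_2^{\,i}$ for all $i\ge0$.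
\end{theorem}

By Theorem~\ref{thm:counter}, no subexponential bound holds in general. For the second complement let $t^A_i(M)$ be the largest degree of a basis element of $F_i$, with $t^A_i(M)=-\infty$ if $F_i=0$ or $i<0$. For a finitely generated graded $Q$-module $E$ put $T(E)=\max_j t^Q_j(E)$, and let $\tau=T(A)\ge0$.

\begin{theorem}\label{thm:linear}
\begin{itemize}
\item[(a)] If $\dim\operatorname{Tor}^A_j(M,N)\le1$ for $i\le j\le i+d$, then
\[
\operatorname{reg}\operatorname{Tor}^A_i(M,N)\le\operatorname{reg}N+\max_{-1\le h\le d}\{t^A_{i+h}(M)-h\}\le\operatorname{reg}N+T(M)+(i+d)\tau+1 .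
\]
\item[(b)] If $\dim\operatorname{Ext}^j_A(M,N)\le1$ for $\max(0,i-d)\le j\le i$, then
\[
\operatorname{reg}\operatorname{Ext}^i_A(M,N)+i\le\operatorname{reg}N-\operatorname{indeg}M .
\]
\item[(c)] For all $M,N$ one has $\max_{0\le i\le\dim N}\{\operatorname{reg}\operatorname{Ext}^i_A(M,N)+i\}\ge\operatorname{reg}N-\operatorname{indeg}M$. Hence if $\dim(M\otimes_AN)\le1$, then
\[
\sup_{i\ge0}\{\operatorname{reg}\operatorname{Ext}^i_A(M,N)+i\}=\operatorname{reg}N-\operatorname{indeg}M,
\]
and the supremum is attained for some $i\le\dim N$.
\end{itemize}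
\end{theorem}

Let $\dim\operatorname{Sing}A$ be the supremum of $\dim A/\mathfrak p$ over the primes $\mathfrak p$ for which $A_{\mathfrak p}$ is not regular.

\begin{corollary}\label{cor:sing}
Suppose that $\dim\operatorname{Sing}A\le1$, that is, $A_{\mathfrak p}$ is regular for every prime $\mathfrak p$ with $\dim A/\mathfrak p\ge2$; this holds in particular if $\dim A\le1$. Then for all $M,N$ both $\operatorname{reg}\operatorname{Tor}^A_i(M,N)$ and $\operatorname{reg}\operatorname{Ext}^i_A(M,N)$ are bounded above by linear functions of $i$. Moreover $\operatorname{reg}\operatorname{Ext}^i_A(M,N)\le\operatorname{reg}N-\operatorname{indeg}M-i$ for $i>\dim A+d$. The number $1$ in the hypothesis cannot be replaced by $2$.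
\end{corollary}

Theorem~\ref{thm:counter} is proved in Sections~\ref{sec:block}--\ref{sec:paths}, Theorem~\ref{thm:exp} in Section~\ref{sec:exp}, and Theorem~\ref{thm:linear} with its corollary in Section~\ref{sec:linear}.

\section{Local cohomology and degrees in resolutions}\label{sec:prelim}

The shift $E(n)$ of a graded module is given by $E(n)_j=E_{n+j}$, so $A(-a)$ is generated in degree $a$. Let $\mathfrak m=Q_+$. The local cohomology module $H^j_{\mathfrak m}(E)$ is the $j$th cohomology of $\check C\otimes_QE$, where $\check C$ is the \v{C}ech complex on $X_1,\dots,X_d$; the terms $\check C^0,\dots,\check C^d$ are direct sums of localizations of $Q$, hence flat. Put $a^j(E)=\sup\{n:H^j_{\mathfrak m}(E)_n\ne0\}$, with $\sup\emptyset=-\infty$. We use the following standard facts for finitely generated graded $E$.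
\begin{itemize}
\item[(L1)] $H^j_{\mathfrak m}(E)_n=0$ for $n\gg0$, and $H^j_{\mathfrak m}(E)=0$ for $j>\dim E$. The module $H^0_{\mathfrak m}(E)$ is the largest submodule of finite length.
\item[(L2)] (Eisenbud--Goto) $\operatorname{reg}E=\max_j\{a^j(E)+j\}$.
\item[(L3)] If $E$ is a module over a quotient $A$ of $Q$, then $H^j_{\mathfrak m}(E)=H^j_{A_+}(E)$, and $A_+$ may be replaced by any ideal with the same radical modulo the annihilator of $E$. Thus $\operatorname{reg}E$ does not depend on the polynomial ring over which it is computed.
\item[(L4)] For an exact sequence $0\to E'\to E\to E''\to0$ the long exact sequence gives $a^j(E')\le\max\{a^{j-1}(E''),a^j(E)\}$, $a^j(E)\le\max\{a^j(E'),a^j(E'')\}$ and $a^j(E'')\le\max\{a^j(E),a^{j+1}(E')\}$. With (L2), the first inequality yields $\operatorname{reg}E'\le\max\{\operatorname{reg}E,\operatorname{reg}E''+1\}$.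
\end{itemize}
One has $\operatorname{reg}E(n)=\operatorname{reg}E-n$, and the regularity of a direct sum is the maximum of the regularities of the summands.

The next lemma controls the minimal resolution $F$ of $M$ over $A$. That resolution is infinite in general, but each syzygy module has a finite resolution over $Q$, and we follow how its size changes from one syzygy to the next. Let $b(E)=\sum_j\dim_K\operatorname{Tor}^Q_j(E,K)$.

\begin{lemma}\label{lem:degrees}
One has $\operatorname{rank}F_i\le b(M)(1+b(A))^i$, and the degrees of the basis elements of $F_i$ lie in the interval $[\operatorname{indeg}M+i,\ T(M)+i\tau]$. Consequently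
\begin{equation}\label{eq:terms}
\begin{aligned}
\operatorname{reg}(F_i\otimes_AN)&=t^A_i(M)+\operatorname{reg}N\le T(M)+i\tau+\operatorname{reg}N,\\
\operatorname{reg}\operatorname{Hom}_A(F_i,N)&\le\operatorname{reg}N-\operatorname{indeg}M-i .
\end{aligned}
\end{equation}
\end{lemma}

\begin{proof}
The lower bound on the degrees holds because $F_{i+1}$ maps its basis to nonzero elements of $A_+F_i$. For the upper bounds let $0\to M'\to F_0\to M\to0$ be exact and apply $\operatorname{Tor}^Q(-,K)$. The map $F_0/\mathfrak mF_0\to M/\mathfrak mM$ is bijective, so $\operatorname{Tor}^Q_0(M',K)$ is a quotient of $\operatorname{Tor}^Q_1(M,K)$. For $j\ge1$ the sequence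
\[
\operatorname{Tor}^Q_{j+1}(M,K)\to\operatorname{Tor}^Q_j(M',K)\to\operatorname{Tor}^Q_j(F_0,K)
\]
is exact. The module $F_0$ is a sum of at most $b(M)$ shifts $A(-a)$ with $a\le T(M)$, so $b(F_0)\le b(M)b(A)$ and $T(F_0)\le T(M)+\tau$. Hence $b(M')\le b(M)(1+b(A))$ and $T(M')\le T(M)+\tau$. By induction the $i$th syzygy $M^{(i)}$ of $M$ over $A$ satisfies $b(M^{(i)})\le b(M)(1+b(A))^i$ and $T(M^{(i)})\le T(M)+i\tau$, and the basis of $F_i$ corresponds to a basis of $\operatorname{Tor}^Q_0(M^{(i)},K)$. Finally, if $F_i=\bigoplus_aA(-a)$, then $F_i\otimes_AN=\bigoplus_aN(-a)$ and $\operatorname{Hom}_A(F_i,N)=\bigoplus_aN(a)$, which gives \eqref{eq:terms}.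
\end{proof}

\section{A matrix of linear forms with cokernel of large regularity}\label{sec:block}

Let $S=K[s,t]$. We need a matrix whose entries have degree $1$ and whose cokernel has regularity comparable with the size of the matrix. One variable is not enough: over $K[s]$ the image of a map $K[s](-1)^a\to K[s]^b$ is free and generated in degree $1$, so the cokernel has regularity at most $0$. With two variables a bidiagonal matrix works. For $k\ge1$ let
\[
\varphi_k:\bigoplus_{j=1}^{k+1}Sg_j\to\bigoplus_{j=1}^kSh_j,\qquad \varphi_k(g_j)=sh_j-th_{j-1},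
\]
where $\deg g_j=1$, $\deg h_j=0$ and $h_0=h_{k+1}=0$, and put $\Lambda_k=\operatorname{coker}\varphi_k$. Thus $\Lambda_1=K$. In $\Lambda_2$ the relations are $sh_1=0$, $sh_2=th_1$, $th_2=0$; the degree~$1$ part has dimension $4-3=1$ and is spanned by $th_1=sh_2$, which is killed by $s$ and by $t$.

\begin{lemma}\label{lem:block}
The kernel of $\varphi_k$ is isomorphic to $S(-k-1)$. The module $\Lambda_k$ has finite length, with $\dim_K(\Lambda_k)_n=k-n$ for $0\le n\le k$ and $(\Lambda_k)_n=0$ for $n>k$; hence $\operatorname{reg}\Lambda_k=k-1$. Every map of the form $g_j\mapsto\pm sh_j\pm th_{j-1}$, with arbitrary signs, is isomorphic to $\varphi_k$.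
\end{lemma}

\begin{proof}
The coefficient of $h_j$ in $\varphi_k(\sum_ja_jg_j)$ is $sa_j-ta_{j+1}$. If all of these vanish, then $s^ka_1=t^ka_{k+1}$, so $a_1=ct^k$ with $c\in S$, and $ta_{j+1}=sa_j$ gives $a_j=c\,t^{k+1-j}s^{j-1}$ by induction on $j$. Conversely these elements lie in the kernel. So the kernel is free on one generator of degree $k+1$, and
\[
0\to S(-k-1)\to S(-1)^{k+1}\to S^k\to\Lambda_k\to0
\]
is exact. Since $\dim S_n=n+1$ for $n\ge-1$, we get $\dim(\Lambda_k)_n=k(n+1)-(k+1)n=k-n$ for $0\le n\le k$, and $\dim(\Lambda_k)_n=k-n+(n-k)=0$ for $n>k$.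

For the signs, change the signs of $h_1,g_2,h_2,g_3,\dots$ in this order: the sign of $g_j$ is chosen so that $th_{j-1}$ has coefficient $-1$ in the image of $g_j$, and then the sign of $h_j$ so that $sh_j$ has coefficient $+1$.
\end{proof}

The shape of the matrix matters. The transpose of $\varphi_k$ is injective, because $\varphi_k$ becomes surjective over the fraction field of $S$. Its cokernel therefore has a resolution of length one by a linear matrix, and its regularity is just the degree of its generators. A bidiagonal block is useful only if it has one more relation than generators.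

\section{A resolution indexed by words, and a graph}\label{sec:graph}

The plan is to make $\varphi_k$, with $k$ exponential in $i$, a direct summand of the $i$th differential of a complex that computes Tor or Ext. The matrix $\varphi_k$ is the incidence matrix of a path $g_1,h_1,g_2,\dots,h_k,g_{k+1}$ with weights $s$ and $t$. So we look for differentials that are weighted incidence matrices of graphs with exponentially long paths.

\subsection*{The resolution of $S$}
Let $X=\{0,1,\mathsf L\}$ and $Y=\{0,\mathsf R\}$ be alphabets, let $X^n,Y^n$ be the sets of words of length $n$, and write $|w|$ for the length of a word. Put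
\[
A_X=K[x_0,x_1,x_{\mathsf L}]/(x_0,x_1,x_{\mathsf L})^2,\qquad A_Y=K[y_0,y_{\mathsf R}]/(y_0,y_{\mathsf R})^2 ,
\]
so that the ring of Theorem~\ref{thm:counter} is $A=A_X\otimes_KA_Y\otimes_KS$.

Let $F'_n$ be $A_X$-free on symbols $[w]$, $w\in X^n$, of degree $n$, with $\partial[wa]=x_a[w]$ for $a\in X$. Write $\mathfrak m'=(A_X)_+$. Since $\mathfrak m'^2=0$, the map $\partial$ kills $\mathfrak m'F'_n$, and it sends the symbols $[wa]$ bijectively to the $K$-basis $x_a[w]$ of $\mathfrak m'F'_{n-1}$. So for $n\ge1$ the kernel of $\partial$ on $F'_n$ is $\mathfrak m'F'_n=\partial F'_{n+1}$, and $F'$ is a free resolution of $K$ over $A_X$. The same argument, with letters removed at the other end, shows that the complex $F''$ with $F''_n$ $A_Y$-free on $[v]$, $v\in Y^n$, and $\partial[bv]=y_b[v]$ resolves $K$ over $A_Y$.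

By the K\"unneth formula over $K$, the complex $P=F'\otimes_KF''\otimes_KS$ has homology $S$ concentrated in homological degree $0$, so it is an $A$-free resolution of $S$. The module $P_i$ has the basis $[u|v]$, where $u$ is a word in $X$, $v$ is a word in $Y$ and $|u|+|v|=i$, in degree $i$. For $u=u^-a$ and $v=b\,{}^-v$ with letters $a,b$,
\begin{equation}\label{eq:dP}
\partial[u|v]=x_a[u^-|v]+(-1)^{|u|}y_b[u|{}^-v],
\end{equation}
where a term is omitted if the word concerned is empty. If $S$ is replaced by the Koszul complex on $s,t$, the same construction gives a resolution of $K$ over $A$ whose $i$th term is generated in degree $i$, so $A$ is Koszul. As $A$ is a finitely generated free $S$-module, $\dim A=2$.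

Think of $[u|v]$ as a tape with a reading head at the bar. The differential reads the two letters next to the head.

\subsection*{The modules}
Let $U=U_0\oplus U_1$, where $U_0$ is $S$-free on two \emph{states} $\mathsf c,\mathsf r$ and $U_1$ is $S$-free on six \emph{rules} $\rho_1,\dots,\rho_6$, all in degree $0$. The variables $x_a,y_b$ act $S$-linearly, kill $U_1$, and map $U_0$ to $U_1$ by the multiplication table
\begin{equation}\label{eq:U}
\begin{array}{c|ccc|cc}
 & x_0 & x_1 & x_{\mathsf L} & y_0 & y_{\mathsf R}\\ \hline
\mathsf c & s\rho_2 & s\rho_1 & s\rho_6 & t\rho_1 & t\rho_4\\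
\mathsf r & t\rho_3 & t\rho_2 & t\rho_5 & s\rho_3 & s\rho_4
\end{array}
\end{equation}
These operators have degree $1$, and the product of any two of them is $0$. So they commute and satisfy the relations of $A$, and $U$ is a graded $A$-module. Let $U^*=\operatorname{Hom}_S(U,S)$ with $(zf)(w)=f(zw)$ for $z\in A$. It is $S$-free on the dual basis, in degree $0$. The $x$'s and $y$'s kill $\mathsf c^*$ and $\mathsf r^*$, and transposing \eqref{eq:U} gives
\begin{equation}\label{eq:Ustar}
\begin{gathered}
x_1\rho_1^*=s\mathsf c^*,\quad y_0\rho_1^*=t\mathsf c^*;\qquad x_0\rho_2^*=s\mathsf c^*,\quad x_1\rho_2^*=t\mathsf r^*;\qquad y_0\rho_3^*=s\mathsf r^*,\quad x_0\rho_3^*=t\mathsf r^*;\\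
y_{\mathsf R}\rho_4^*=s\mathsf r^*+t\mathsf c^*;\qquad x_{\mathsf L}\rho_5^*=t\mathsf r^*;\qquad x_{\mathsf L}\rho_6^*=s\mathsf c^*,
\end{gathered}
\end{equation}
all other products of an $x$ or $y$ with a $\rho^*$ being $0$.

\subsection*{The graph}
For $n\ge0$ let $\mathcal V_n$ be the set of \emph{vertices} $(u,q,v)$ with $q\in\{\mathsf c,\mathsf r\}$ and $|u|+|v|=n$, and let $\mathcal E_n$ be the set of \emph{edges} $(u,\rho_\nu,v)$ with $1\le\nu\le6$ and $|u|+|v|=n-1$. An entry $s\rho_\nu$ in \eqref{eq:U} defines the source of the edges of type $\rho_\nu$, and an entry $t\rho_\nu$ their target: the row gives the state and the column gives the letter inserted next to the head. Explicitly,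
\begin{equation}\label{eq:edges}
\begin{array}{c|c|c}
\text{edge} & \text{source} & \text{target}\\ \hline
(u,\rho_1,v) & (u1,\mathsf c,v) & (u,\mathsf c,0v)\\
(u,\rho_2,v) & (u0,\mathsf c,v) & (u1,\mathsf r,v)\\
(u,\rho_3,v) & (u,\mathsf r,0v) & (u0,\mathsf r,v)\\
(u,\rho_4,v) & (u,\mathsf r,\mathsf Rv) & (u,\mathsf c,\mathsf Rv)\\
(u,\rho_5,v) & \text{none} & (u\mathsf L,\mathsf r,v)\\
(u,\rho_6,v) & (u\mathsf L,\mathsf c,v) & \text{none}
\end{array}
\end{equation}
Passing from source to target is one step of a machine. In the state $\mathsf c$ (carry) the head moves left and turns each $1$ into $0$, until it meets a $0$, which it turns into $1$. In the state $\mathsf r$ (return) it moves right across the zeros up to the marker $\mathsf R$, where it switches to $\mathsf c$. This adds one to a binary number. Both factors $A_X$ and $A_Y$ are needed: with $A_X$ alone, an edge $(u,\rho_\nu)$ could only join vertices $(ua,q)$ and $(ua',q')$ with the same $u$, and a connected component would have at most $2|X|$ vertices.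

\begin{lemma}\label{lem:deterministic}
Each vertex is the source of at most one edge and the target of at most one edge. The vertex $(\emptyset,\mathsf r,v)$ is the target of no edge and $(\emptyset,\mathsf c,v)$ is the source of no edge.
\end{lemma}

\begin{proof}
By \eqref{eq:edges}, the edge with source $(u,\mathsf c,v)$ has type $\rho_2,\rho_1$ or $\rho_6$ according as $u$ ends in $0,1$ or $\mathsf L$, and the edge with this target has type $\rho_1$ or $\rho_4$ according as $v$ begins with $0$ or $\mathsf R$. The edge with source $(u,\mathsf r,v)$ has type $\rho_3$ or $\rho_4$ according as $v$ begins with $0$ or $\mathsf R$, and the edge with this target has type $\rho_3,\rho_2$ or $\rho_5$ according as $u$ ends in $0,1$ or $\mathsf L$. In each case the edge is obtained by deleting that letter, and there is no such edge if the word is empty.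
\end{proof}

Write $S(a)^{\mathcal V_n}$ and $S(a)^{\mathcal E_n}$ for free $S$-modules with these bases in degree $-a$.

\begin{lemma}\label{lem:complexes}
There are maps $d_n:S(-n)^{\mathcal V_n}\to S(-n+1)^{\mathcal E_n}$ and $\delta_n:S(n-1)^{\mathcal E_n}\to S(n)^{\mathcal V_n}$ of the form
\begin{align*}
d_n(C)&=\pm s\cdot(\text{edge with source }C)\pm t\cdot(\text{edge with target }C),\\
\delta_n(e)&=\pm s\cdot(\text{source of }e)\pm t\cdot(\text{target of }e),
\end{align*}
where missing terms count as $0$, such that for all $i\ge0$, as graded $A$-modules on which the $x$'s and $y$'s act as zero,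
\[
\operatorname{Tor}^A_i(U,S)\cong\ker d_i\oplus\operatorname{coker}d_{i+1},\qquad
\operatorname{Ext}^i_A(S,U^*)\cong\operatorname{coker}\delta_i\oplus\ker\delta_{i+1}.
\]
\end{lemma}

\begin{proof}
Both modules are killed by the annihilator of $S$, so it suffices to find them as graded $S$-modules.

The $S$-module $P_i\otimes_AU$ is free on the elements $[u|v]\otimes q$ and $[u|v]\otimes\rho_\nu$ with $|u|+|v|=i$, in degree $i$. Identify these with the vertices in $\mathcal V_i$ and the edges in $\mathcal E_{i+1}$. By \eqref{eq:dP} the differential kills the edges and sends $[u|v]\otimes q$ to $[u^-|v]\otimes x_aq\pm[u|{}^-v]\otimes y_bq$. For $q=\mathsf c$ the table \eqref{eq:U} shows that the first term is $s$ times the edge with source $(u,\mathsf c,v)$ and the second is $\pm t$ times the edge with this target. For $q=\mathsf r$ the first term is $t$ times the edge with target $(u,\mathsf r,v)$ and the second is $\pm s$ times the edge with this source. This defines $d_i$. The cycles in $P_i\otimes_AU$ are $\ker d_i\oplus S(-i)^{\mathcal E_{i+1}}$, and the boundaries are the image of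 $d_{i+1}$ in the second summand.

An element $f\in\operatorname{Hom}_A(P_i,U^*)$ is a family of values $f[u|v]\in U^*$. So this module is $S$-free, in degree $-i$, on the maps that send one $[u|v]$ to $q^*$ or to $\rho^*_\nu$ and the other basis elements to $0$; we identify these maps with vertices in $\mathcal V_i$ and edges in $\mathcal E_{i+1}$. The differential $f\mapsto f\circ\partial$ kills the vertices. If $f$ is the edge $(u,\rho_\nu,v)$, then $f\circ\partial$ takes the value $x_a\rho_\nu^*$ at $[ua|v]$, the value $\pm y_b\rho_\nu^*$ at $[u|bv]$, and the value $0$ at the other basis elements. By \eqref{eq:Ustar} and \eqref{eq:edges} this is $\pm s\cdot\text{source}\pm t\cdot\text{target}$, which defines $\delta_{i+1}$. The cocycles are $S(i)^{\mathcal V_i}\oplus\ker\delta_{i+1}$, and the coboundaries are the image of $\delta_i$ in the first summand.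
\end{proof}

\begin{example}\label{ex:small}
Consider $\operatorname{Tor}^A_1(U,S)$. In $\mathcal V_2$ the machine counts from $0$ to $1$ along the path
\[
(\emptyset,\mathsf r,0\mathsf R)\xrightarrow{\rho_3}(0,\mathsf r,\mathsf R)\xrightarrow{\rho_4}(0,\mathsf c,\mathsf R)\xrightarrow{\rho_2}(1,\mathsf r,\mathsf R)\xrightarrow{\rho_4}(1,\mathsf c,\mathsf R)\xrightarrow{\rho_1}(\emptyset,\mathsf c,0\mathsf R).
\]
Call the vertices $C_1,\dots,C_6$ and the edges $e_1=(\emptyset,\rho_3,\mathsf R)$, $e_2=(0,\rho_4,\emptyset)$, $e_3=(\emptyset,\rho_2,\mathsf R)$, $e_4=(1,\rho_4,\emptyset)$, $e_5=(\emptyset,\rho_1,\mathsf R)$. From \eqref{eq:dP} and \eqref{eq:U}, $d_2$ sends $C_1,\dots,C_6$ to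
\[
se_1,\quad te_1-se_2,\quad se_3-te_2,\quad te_3-se_4,\quad se_5-te_4,\quad te_5 ,
\]
and no other vertex involves $e_1,\dots,e_5$. With $g_j=(-1)^{j-1}C_j$ and $h_j=e_j$ this is $\varphi_5(-1)$. So $\Lambda_5(-1)$ is a direct summand of $\operatorname{Tor}^A_1(U,S)$, and its top degree is $5=2^3+1-4$.

For $\delta_2$ the same path gives the transposed block, with five relations on six generators, which is useless. The marker $\mathsf L$ repairs this by attaching one loose edge at each end. In $\mathcal V_2$ take $C_1=(\mathsf L,\mathsf r,\mathsf R)$ and $C_2=(\mathsf L,\mathsf c,\mathsf R)$. The edges at these vertices are $(\emptyset,\rho_5,\mathsf R)$, $(\mathsf L,\rho_4,\emptyset)$, $(\emptyset,\rho_6,\mathsf R)$, and $\delta_2$ sends them to $tC_1$, $-sC_1-tC_2$, $sC_2$. This is $\varphi_2(2)$ up to signs and numbering, so $\operatorname{Ext}^2_A(S,U^*)$ has the summand $\Lambda_2(2)$ of top degree $-1=2^2-2-3$.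
\end{example}

\section{Paths of exponential length}\label{sec:paths}

\begin{lemma}\label{lem:path}
Let $n\ge0$, $z\in\{\emptyset,\mathsf L\}$ and $m=2^{n+2}-2$. There are distinct vertices $C_1,\dots,C_m$ in $\mathcal V_{n+1+|z|}$ and edges $e_1,\dots,e_{m-1}$ such that $e_j$ has source $C_j$ and target $C_{j+1}$. If $z=\emptyset$, no other edge has an end among the $C_j$. If $z=\mathsf L$, exactly two other edges do: an edge $e_0$ with target $C_1$ and no source, and an edge $e_m$ with source $C_m$ and no target.
\end{lemma}

\begin{proof}
Read a word in $\{0,1\}^n$ as a binary number whose last letter is the least significant digit. A word other than $1^n$ has the form $w01^k$, with $k$ trailing ones, and its successor is $w10^k$. By \eqref{eq:edges} there is a path with $2k+2$ edges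
\[
(zw01^k,\mathsf c,\mathsf R)\xrightarrow{\rho_1^{\,k}}(zw0,\mathsf c,0^k\mathsf R)\xrightarrow{\rho_2}(zw1,\mathsf r,0^k\mathsf R)\xrightarrow{\rho_3^{\,k}}(zw10^k,\mathsf r,\mathsf R)\xrightarrow{\rho_4}(zw10^k,\mathsf c,\mathsf R),
\]
where $\rho^{\,k}$ stands for $k$ consecutive edges of type $\rho$. Concatenate these paths for the numbers $0,\dots,2^n-2$ and extend at both ends:
\[
(z,\mathsf r,0^n\mathsf R)\xrightarrow{\rho_3^{\,n}}(z0^n,\mathsf r,\mathsf R)\xrightarrow{\rho_4}(z0^n,\mathsf c,\mathsf R)\to\cdots\to(z1^n,\mathsf c,\mathsf R)\xrightarrow{\rho_1^{\,n}}(z,\mathsf c,0^n\mathsf R).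
\]
Exactly $2^{n-k}$ words in $\{0,1\}^n$ have at least $k$ trailing ones, so the total number of trailing ones over all words other than $1^n$ is $\sum_{k=1}^n2^{n-k}-n=2^n-1-n$. The number of edges is therefore
\[
(n+1)+2(2^n-1-n)+2(2^n-1)+n=2^{n+2}-3=m-1 .
\]
Number the vertices and edges along the path, so $C_1=(z,\mathsf r,0^n\mathsf R)$ and $C_m=(z,\mathsf c,0^n\mathsf R)$.

If $z=\emptyset$, then $C_1$ is the target of no edge and $C_m$ is the source of no edge, by Lemma~\ref{lem:deterministic}. If $z=\mathsf L$, then $C_1$ is the target of $e_0=(\emptyset,\rho_5,0^n\mathsf R)$, which has no source, and $C_m$ is the source of $e_m=(\emptyset,\rho_6,0^n\mathsf R)$, which has no target. In both cases $C_1$ is not the target of an edge that has a source.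

Suppose $C_j=C_l$ with $j<l$. If $j>1$, then $e_{j-1}$ and $e_{l-1}$ have the same target, so they are equal by Lemma~\ref{lem:deterministic}, and $C_{j-1}=C_{l-1}$. Repeating this gives $C_1=C_{l-j+1}$, which is the target of $e_{l-j}$, an edge with a source. This is a contradiction, so the $C_j$ are distinct. Each $C_j$ has at most one incoming and one outgoing edge, and all of these have been listed.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
The properties of $A$, $U$ and $U^*$ were verified in Section~\ref{sec:graph}. In Lemma~\ref{lem:path} the edges listed are distinct, all their ends lie among the $C_j$, and no other edge meets a $C_j$. So the vertices and edges of the path span a direct summand of the maps $d$ and $\delta$ of Lemma~\ref{lem:complexes}.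

\emph{Tor.} Take $z=\emptyset$ and $n=i$, so that $m=2^{i+2}-2$ and the vertices lie in $\mathcal V_{i+1}$. The summand of $d_{i+1}$ is $S(-i-1)^m\to S(-i)^{m-1}$, $C_j\mapsto\pm se_j\pm te_{j-1}$, with $e_0=e_m=0$. By Lemma~\ref{lem:block} it is isomorphic to $\varphi_{m-1}(-i)$. So $\Lambda_{m-1}(-i)$ is a direct summand of $\operatorname{Tor}^A_i(U,S)$. It has finite length and top degree $m-2+i$, whence
\[
\operatorname{reg}\operatorname{Tor}^A_i(U,S)\ge m-2+i=2^{i+2}+i-4 .
\]

\emph{Ext.} Take $z=\mathsf L$ and $n=i-2\ge0$, so that $m=2^i-2$ and the vertices lie in $\mathcal V_i$. The summand of $\delta_i$ is $S(i-1)^{m+1}\to S(i)^m$, $e_j\mapsto\pm sC_j\pm tC_{j+1}$ for $0\le j\le m$, with $C_0=C_{m+1}=0$. Put $g_j=e_{m+1-j}$ and $h_j=C_{m+1-j}$. Then $g_j\mapsto\pm sh_j\pm th_{j-1}$, so the summand is isomorphic to $\varphi_m(i)$. Hence $\Lambda_m(i)$ is a direct summand of $\operatorname{Ext}^i_A(S,U^*)$, and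
\[
\operatorname{reg}\operatorname{Ext}^i_A(S,U^*)\ge m-1-i=2^i-i-3 .\qedhere
\]
\end{proof}

\begin{remark}\label{rem:dim2}
The large summands have finite length, but they are accompanied by summands of dimension $2$ in the neighboring homological degree. The kernel of each block is a free $S$-module of rank one, and by Lemma~\ref{lem:complexes} it is a summand of $\operatorname{Tor}^A_{i+1}(U,S)$, respectively of $\operatorname{Ext}^{i-1}_A(S,U^*)$. So the hypotheses of Theorem~\ref{thm:linear}(a) and (b) fail for these modules. The terms of the complexes stay small: the $x$'s and $y$'s are nilpotent, so (L3) gives $\operatorname{reg}U=\operatorname{reg}S^8=0$ and $\operatorname{reg}(P_i\otimes_AU)=i$.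
\end{remark}

\begin{remark}\label{rem:higher}
Examples exist in every dimension $\ge2$. Tensor $A,S,U,U^*$ over $K$ with a polynomial ring $K[z_1,\dots,z_e]$. By flatness the Tor and Ext modules are tensored with it as well, and so are their minimal resolutions over the polynomial ring, which stay minimal. No regularity changes, and the new ring has dimension $2+e$.
\end{remark}

\section{The exponential upper bound}\label{sec:exp}

By Lemma~\ref{lem:degrees} the complexes $F\otimes_AN$ and $\operatorname{Hom}_A(F,N)$ are given by matrices of exponential size and linear degree. Theorem~\ref{thm:exp} follows once the regularity of a cokernel is bounded by a polynomial in size and degree, with exponent depending only on $d$. We argue by induction on the number of variables, cutting by a linear form $\ell$. The higher local cohomology of $E$ is controlled by $E/\ell E$ at no cost. The difficulty is $H^0_{\mathfrak m}(E)$, which can extend far beyond the regularity of $E/\ell E$; we show that its Hilbert function decreases strictly there.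

\begin{lemma}\label{lem:step}
Let $d\ge1$, let $G_1\to G_0\to E\to0$ be a presentation by finitely generated graded free $Q$-modules, and let $\ell\neq0$ be a linear form such that $J=(0:_E\ell)$ has finite length. If $\operatorname{reg}(E/\ell E)\le r$ and $G_1$ is generated in degrees $\le r+1$, then $\operatorname{reg}E\le r+\dim_KE_{r+1}$.
\end{lemma}

\begin{proof}
A bar denotes reduction modulo $\ell$, so $\bar Q$ is a polynomial ring in $d-1$ variables. Consider the exact sequences
\[
0\to J(-1)\to E(-1)\xrightarrow{\ \ell\ }\ell E\to0,\qquad 0\to\ell E\to E\to\bar E\to0 .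
\]
Since $H^j_{\mathfrak m}(J)=0$ for $j\ge1$, the map $H^j_{\mathfrak m}(E(-1))\to H^j_{\mathfrak m}(\ell E)$ is bijective for $j\ge1$ and surjective for $j=0$.

\emph{The case $j\ge1$.} If $n>r-j+1$, then $H^{j-1}_{\mathfrak m}(\bar E)_n=0$, so $H^j_{\mathfrak m}(\ell E)_n\to H^j_{\mathfrak m}(E)_n$ is injective. Thus $\ell:H^j_{\mathfrak m}(E)_{n-1}\to H^j_{\mathfrak m}(E)_n$ is injective for all such $n$. These groups vanish for $n\gg0$, so they vanish in all degrees $\ge r-j+1$, and $a^j(E)+j\le r$.

\emph{The case $j=0$.} Let $\Gamma=H^0_{\mathfrak m}(E)$, which contains $J$. For $n\ge r$ we have $H^0_{\mathfrak m}(\bar E)_{n+1}=0$, so $\ell:\Gamma_n\to\Gamma_{n+1}$ is surjective, with kernel $J_n$. To see that the kernel is nonzero as long as $\Gamma_n\neq0$, we bound the degrees of the generators of $J$.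

The resolution $0\to Q(-1)\xrightarrow{\ell}Q\to\bar Q\to0$ gives $\operatorname{Tor}^Q_1(E,\bar Q)\cong J(-1)$. Computing the same Tor from a free resolution of $E$ that begins with $G_1\to G_0$, we see that $J(-1)$ is a quotient of $Z=\ker(\bar G_1\to\bar G_0)$. Let $I$ be the image of $\bar G_1\to\bar G_0$, which is the kernel of $\bar G_0\to\bar E$. Then $\operatorname{Tor}^{\bar Q}_1(I,K)\cong\operatorname{Tor}^{\bar Q}_2(\bar E,K)$ lives in degrees $\le r+2$, by (L3) and the definition of regularity. The sequence $0\to Z\to\bar G_1\to I\to0$ gives an exact sequence $\operatorname{Tor}^{\bar Q}_1(I,K)\to Z\otimes K\to\bar G_1\otimes K$, so $Z$ is generated in degrees $\le r+2$ and $J$ in degrees $\le r+1$.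

Let $n\ge r+1$. If $J_n=0$, then $J_{n'}=0$ for all $n'\ge n$, so $\Gamma_n\cong\Gamma_{n+1}\cong\cdots$, and $\Gamma_n=0$. Hence $\Gamma_n\ne0$ implies $\dim\Gamma_{n+1}<\dim\Gamma_n$, while $\Gamma_n=0$ implies $\Gamma_{n+1}=0$. Therefore $a^0(E)\le r+\dim\Gamma_{r+1}\le r+\dim E_{r+1}$, and (L2) completes the proof.
\end{proof}

The bound is attained by $E=\Lambda_k$ and $\ell=s$: here $\bar E=K^k$ in degree $0$, so $r=0$ is allowed, and $\dim(\Lambda_k)_1=k-1=\operatorname{reg}\Lambda_k$.

\begin{lemma}\label{lem:poly}
Let $d\ge1$, $p\ge1$, $D\ge0$, and let $E=\operatorname{coker}(G_1\to G_0)$ with $G_0,G_1$ finitely generated graded free $Q$-modules. Suppose that $\operatorname{rank}G_0\le p$, that $G_0$ is generated in degrees in $[0,D]$, and that $G_1$ is generated in degrees $\le D+1$. Then $\operatorname{reg}E\le(2p(D+d))^{d^d}$.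
\end{lemma}

\begin{proof}
A field extension preserves minimal resolutions, so we may assume that $K$ is infinite. Let $r_0=D$ and $r_k=r_{k-1}+p(r_{k-1}+k)^{k-1}$. We show by induction on $k$ that every module with such a presentation over a polynomial ring $Q$ in $k$ variables has regularity $\le r_k$. For $k=0$ the module is a vector space in degrees $\le D$.

Let $k\ge1$ and $r=r_{k-1}\ge D$. Each associated prime of $E$ other than $\mathfrak m$ is homogeneous and meets $Q_1$ in a proper subspace. As $K$ is infinite, there is a linear form $\ell\neq0$ outside all of them. An associated prime of $(0:_E\ell)$ is an associated prime of $E$ that contains $\ell$, so it equals $\mathfrak m$, and $(0:_E\ell)$ has finite length. The module $\bar E$ is presented by $\bar G_1\to\bar G_0$ over $\bar Q$, so $\operatorname{reg}\bar E\le r$ by induction. Since $G_0$ is generated in degrees $\ge0$ and $\dim Q_n$ is nondecreasing in $n$, Lemma~\ref{lem:step} gives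
\[
\operatorname{reg}E\le r+p\dim Q_{r+1}=r+p\binom{r+k}{k-1}\le r+p(r+k)^{k-1}=r_k .
\]

Put $\varrho_k=r_k+d\ge1$. For $1\le k\le d$ we have $r_{k-1}+k\le\varrho_{k-1}$, so $\varrho_k\le\varrho_{k-1}+p\varrho_{k-1}^{\,d-1}\le2p\varrho_{k-1}^{\,d}$. Iterating, and using $1+d+\dots+d^{d-1}\le d^d$, we get
\[
\operatorname{reg}E\le\varrho_d\le(2p)^{1+d+\dots+d^{d-1}}(D+d)^{d^d}\le(2p(D+d))^{d^d}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exp}]
If $d=0$, then $A=K$ and the modules vanish for $i\ge1$. Let $d\ge1$. Let $C$ be the complex with $C_i=F_i\otimes_AN$ (the Tor case) or with $C_{-i}=\operatorname{Hom}_A(F_i,N)$ (the Ext case), with boundaries $B_k$ and homology $H_k$. Lemma~\ref{lem:poly} applies to cokernels, so we express $H_k$ through $W_k=C_k/B_k=\operatorname{coker}(C_{k+1}\to C_k)$. The sequences $0\to H_k\to W_k\to B_{k-1}\to0$ and $0\to B_{k-1}\to C_{k-1}\to W_{k-1}\to0$ are exact, and (L4) gives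
\begin{equation}\label{eq:HW}
\operatorname{reg}H_k\le\max\{\operatorname{reg}W_k,\ \operatorname{reg}C_{k-1}+1,\ \operatorname{reg}W_{k-1}+2\}.
\end{equation}

Let $G^N_1\to G^N_0\to N\to0$ be a minimal presentation over $Q$; all its basis degrees lie in $[\operatorname{indeg}N,T(N)]$. Write $C_k=\bigoplus_aN(\mp a)$, where $a$ runs over the basis degrees of $F_{|k|}$ and the upper sign is the Tor case. Then $G_0=\bigoplus_aG^N_0(\mp a)$ surjects onto $W_k$, and the kernel is generated by the image of $\bigoplus_aG^N_1(\mp a)$ and by lifts of the images of the generators of $C_{k+1}$. By Lemma~\ref{lem:degrees}, $\operatorname{rank}G_0\le p_k:=b(M)b(N)(1+b(A))^{|k|}$. Put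
\[
\Delta=T(M)+T(N)-\operatorname{indeg}M-\operatorname{indeg}N\ge0,\qquad D_k=\Delta+(|k|+1)\tau .
\]
In the Tor case let $\sigma=\operatorname{indeg}M+\operatorname{indeg}N$. The generators of $G_0$ have degree $\ge\sigma$, and all generators and relations have degree $\le T(M)+T(N)+(k+1)\tau=\sigma+D_k$. In the Ext case let $\sigma=\operatorname{indeg}N-T(M)-|k|\tau$. The generators of $G_0$ have degree $\ge\sigma$, and all generators and relations have degree $\le T(N)-\operatorname{indeg}M\le\sigma+D_k$. So Lemma~\ref{lem:poly} applies to $W_k(\sigma)$. In both cases $\sigma\le\sigma_0$ for a constant $\sigma_0$ independent of $k$, and $D_k+d\le(\Delta+\tau+d)2^{|k|}$. Hence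
\[
\operatorname{reg}W_k\le\sigma_0+\big(2b(M)b(N)(\Delta+\tau+d)\big)^{d^d}c_2^{\,|k|},\qquad c_2=\big(2+2b(A)\big)^{d^d}\ge2 .
\]
For $k=\pm i$ the indices in \eqref{eq:HW} have absolute value $\le i+1$, and $\operatorname{reg}C_{k-1}$ is bounded by a linear function of $i$ by \eqref{eq:terms}. So $\operatorname{reg}H_k\le c_1c_2^{\,i}$ for a suitable $c_1$.
\end{proof}

\section{Linear bounds in dimension at most one}\label{sec:linear}

If a complex is exact except at one place, the regularity of its homology is bounded by the regularities of its terms, by splitting it into short exact sequences. Homology of dimension $\le1$ is invisible to $H^l_{\mathfrak m}$ for $l\ge2$, and this turns out to be enough.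

\begin{lemma}\label{lem:complex}
Let $C$ be a complex of finitely generated graded $Q$-modules with $\dim H_j(C)\le1$ for $i\le j\le i+d$. Then $\operatorname{reg}H_i(C)\le\max_{-1\le h\le d}\{\operatorname{reg}C_{i+h}-h\}$.
\end{lemma}

\begin{proof}
Let $Z_k,B_k,H_k$ be the cycles, boundaries and homology, and let $\mu$ be the right-hand side. We apply (L4) to $0\to B_k\to Z_k\to H_k\to0$ and $0\to Z_k\to C_k\to B_{k-1}\to0$. Since $\dim H_i\le1$, we have $\operatorname{reg}H_i=\max\{a^0(H_i),a^1(H_i)+1\}$, and
\begin{align*}
a^0(H_i)&\le\max\{a^0(Z_i),a^1(B_i)\},\\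
a^1(H_i)&\le\max\{a^1(Z_i),a^2(B_i)\}\le\max\{a^0(B_{i-1}),a^1(C_i),a^2(B_i)\}.
\end{align*}
Here $a^0(Z_i)\le a^0(C_i)\le\operatorname{reg}C_i$, since $Z_i\subseteq C_i$. Also $a^0(B_{i-1})+1\le\operatorname{reg}C_{i-1}+1$, since $B_{i-1}\subseteq C_{i-1}$, and $a^1(C_i)+1\le\operatorname{reg}C_i$. All three numbers are $\le\mu$. It remains to show $a^1(B_i)\le\mu$ and $a^2(B_i)+1\le\mu$.

Let $l\ge1$ and $i\le k<i+d$. Then $a^l(B_k)\le\max\{a^l(C_{k+1}),a^{l+1}(Z_{k+1})\}$, and
\[
a^{l+1}(Z_{k+1})\le\max\{a^{l+1}(B_{k+1}),a^{l+1}(H_{k+1})\}=a^{l+1}(B_{k+1}),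
\]
because $l+1\ge2>\dim H_{k+1}$. Each application raises both $l$ and $k$ by one, and $a^l=-\infty$ for $l>d$. So for $l=1,2$,
\[
a^l(B_i)\le\max_{0\le h\le d-l}a^{l+h}(C_{i+1+h})\le\max_{0\le h\le d-l}\{\operatorname{reg}C_{i+1+h}-(1+h)\}-(l-1)\le\mu-(l-1).\qedhere
\]
\end{proof}

The hypothesis on $H_{i+1},H_{i+2},\dots$ enters only in discarding $a^{l+1}(H_{k+1})$, and it cannot be weakened to dimension $2$. View $\varphi_k$ as a complex in homological degrees $1$ and $0$. Then $\mu=0$ for $i=0$, while $H_0=\Lambda_k$ has regularity $k-1$; the discarded term is $a^2(H_1)=a^2(S(-k-1))=k-1$.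

\begin{proof}[Proof of Theorem~\ref{thm:linear}]
(a) Apply Lemma~\ref{lem:complex} to $C=F\otimes_AN$ and use the first line of \eqref{eq:terms}. For the second inequality, $t^A_{i+h}(M)-h\le T(M)+(i+h)\tau-h\le T(M)+(i+d)\tau+1$ for $-1\le h\le d$.

(b) Apply Lemma~\ref{lem:complex} at the place $-i$ to the complex $C_{-j}=\operatorname{Hom}_A(F_j,N)$, whose homology $H_{-j}$ is $\operatorname{Ext}^j_A(M,N)$ and vanishes for $j<0$. By the second line of \eqref{eq:terms}, for every $h$,
\[
\operatorname{reg}C_{-i+h}-h\le\operatorname{reg}N-\operatorname{indeg}M-(i-h)-h=\operatorname{reg}N-\operatorname{indeg}M-i .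
\]

(c) We must produce a nonzero local cohomology class of some Ext module in a high degree. We start from a class of $N$ that realizes $\operatorname{reg}N$ and transport it through a double complex that computes local cohomology and Ext in either order. Let $e=\operatorname{indeg}M$, choose $j$ with $a^j(N)+j=\operatorname{reg}N$, and write $a=a^j(N)$; by (L1), $0\le j\le\dim N$. Since each $F_q$ is finitely generated and free,
\[
D^{p,q}=\check C^p\otimes_Q\operatorname{Hom}_A(F_q,N)=\operatorname{Hom}_A(F_q,\check C^p\otimes_QN),
\]
and this is a first-quadrant double complex of graded modules. Such a double complex has two spectral sequences. In each of them, every page is the cohomology of the previous one, and the limit terms of total degree $n$ are the successive quotients of a finite filtration of $H^n(\operatorname{Tot}D)$. Taking cohomology first in the direction of $q$, where $\check C^p$ is flat, or first in the direction of $p$, where $F_q$ is free, one finds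
\[
{}'E_2^{p,q}=H^p_{\mathfrak m}(\operatorname{Ext}^q_A(M,N)),\qquad {}''E_2^{q,p}=\operatorname{Ext}^q_A(M,H^p_{\mathfrak m}(N)),
\]
with differentials $d_r:{}''E_r^{q,p}\to{}''E_r^{q+r,p-r+1}$ in the second. All maps preserve the internal grading.

The ideal $A_+$ kills $H^j_{\mathfrak m}(N)_a$, the top graded piece, and it kills $M/M_{>e}=M_e\ne0$. So the composite of $M\to M_e$ with a nonzero $K$-linear map $M_e\to H^j_{\mathfrak m}(N)_a$ is a nonzero element of ${}''E_2^{0,j}=\operatorname{Hom}_A(M,H^j_{\mathfrak m}(N))$ of degree $a-e$. For $r\ge2$ the target of $d_r$ on ${}''E_r^{0,j}$ is a subquotient of $\operatorname{Hom}_A(F_r,H^{j-r+1}_{\mathfrak m}(N))$. The basis of $F_r$ lies in degrees $\ge e+r$, so this module lives in degrees at most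
\[
a^{j-r+1}(N)-e-r\le(\operatorname{reg}N-j+r-1)-e-r=a-e-1 .
\]
Thus all $d_r$ vanish on ${}''E_r^{0,j}$ in degree $a-e$, and no nonzero differential arrives at $q=0$. Hence ${}''E_\infty^{0,j}$, and with it $H^j(\operatorname{Tot}D)$, is nonzero in degree $a-e$. The first spectral sequence then gives $p$ with $0\le p\le j$ and $H^p_{\mathfrak m}(\operatorname{Ext}^{j-p}_A(M,N))_{a-e}\ne0$. With $i=j-p\in[0,\dim N]$, (L2) gives
\[
\operatorname{reg}\operatorname{Ext}^i_A(M,N)+i\ge(a-e+p)+i=a+j-e=\operatorname{reg}N-e .
\]
If $\dim(M\otimes_AN)\le1$, then every $\operatorname{Ext}^j_A(M,N)$ has dimension $\le1$, because its support lies in $\operatorname{Supp}M\cap\operatorname{Supp}N=\operatorname{Supp}(M\otimes_AN)$. Then (b) holds for all $i$ and gives the opposite inequality.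
\end{proof}

\begin{remark}\label{rem:poly}
Let $A=Q$. Then $t^Q_{i+h}(M)-h\le i+\operatorname{reg}M$, so Theorem~\ref{thm:linear}(a) gives the estimate in \eqref{eq:knownTor} when $\dim(M\otimes_QN)\le1$, and (c) gives \eqref{eq:knownExt}. Under the weaker hypothesis $\dim\operatorname{Tor}^Q_1(M,N)\le1$ one gets the estimate in \eqref{eq:knownTor} for $i\ge1$ from rigidity of Tor: over a regular local ring, if $\operatorname{Tor}_1$ of two finitely generated modules vanishes, then so does $\operatorname{Tor}_j$ for all $j\ge1$. Applied at the primes $\mathfrak p$ with $\dim Q/\mathfrak p\ge2$, this gives $\dim\operatorname{Tor}^Q_j(M,N)\le1$ for all $j\ge1$.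
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:sing}]
Let $\mathfrak p$ be a prime with $\dim A/\mathfrak p\ge2$. The ring $A_{\mathfrak p}$ is regular, so its global dimension equals $\dim A_{\mathfrak p}\le\dim A$. Tor and Ext of finitely generated modules commute with localization, so $\operatorname{Tor}^A_j(M,N)_{\mathfrak p}=0=\operatorname{Ext}^j_A(M,N)_{\mathfrak p}$ for $j>\dim A$. Hence these modules have dimension $\le1$ for $j>\dim A$. Theorem~\ref{thm:linear}(a) applies for $i>\dim A$ and Theorem~\ref{thm:linear}(b) for $i>\dim A+d$. The finitely many remaining values of $i$ are absorbed into the constant $\beta$.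

For the last assertion take the ring $A$ of Theorem~\ref{thm:counter}. Every prime of $A$ contains the nilpotent $x$'s and $y$'s, so $A_{\mathfrak p}=A\otimes_SS_{\mathfrak p\cap S}$. The element $x_0$ is part of a basis of the free $S$-module $A$, so it is a nonzero nilpotent in $A_{\mathfrak p}$, and $A_{\mathfrak p}$ is not regular. Thus $\dim\operatorname{Sing}A=\dim A=2$, and linear bounds fail.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GP}
Dipankar Ghosh and Tony J. Puthenpurakal,
\emph{An asymptotic bound for Castelnuovo-Mumford regularity of certain Ext modules over graded complete intersection rings},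
arXiv:1801.01864 (2018).

\end{thebibliography}
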